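\title{Primitive-stable presentations of hyperbolic 3-manifold groups that do not come from Heegaard splittings}

\begin{abstract}
A presentation $F_n\to\pi_1(M)$ of the fundamental group of a closed hyperbolic 3-manifold is primitive-stable if the axes of the primitive elements of $F_n$ map to uniform quasigeodesics in $\mathbb H^3$. We show that such a presentation need not be induced by one side of a Heegaard splitting. For every even $n\ge 4$ and all sufficiently large $|k|$, depending on $n$, the $1/k$-surgery on the knot $5_2$ has a primitive-stable presentation of rank $n$, while all of its Heegaard splittings of genus $n$ are reducible and therefore induce presentations that are not primitive-stable. The presentations come from finite covers, with connected boundary, of a quasi-Fuchsian Seifert surface.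
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Primitive stability}
Let $F_n$ be the free group of rank $n\ge2$. An element of $F_n$ is \emph{primitive} if it belongs to some free basis. Fix a free basis and let $T$ be the Cayley tree, with edges of length one. For a cyclically reduced word $w$, the \emph{axis} $\ell_w\subset T$ is the bi-infinite geodesic through the vertices $w^j$, $j\in\mathbb Z$; it is the only line in $T$ that $w$ preserves. Given a representation $\rho:F_n\to \mathrm{PSL}_2(\mathbb C)$ and a point $o\in\mathbb H^3$, let $\tau_{\rho,o}:T\to\mathbb H^3$ be the $\rho$-equivariant map that sends each vertex $g$ to $\rho(g)o$ and each edge, at constant speed, to a geodesic segment. A map $f$ from an interval to $\mathbb H^3$ is a \emph{$(\kappa,\delta)$-quasigeodesic} if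
\[
\kappa^{-1}|s-t|-\delta\;\le\; d(f(s),f(t))\;\le\;\kappa|s-t|+\delta\qquad\text{for all }s,t.
\]
The representation $\rho$ is \emph{primitive-stable}, in the sense of Minsky, if there are constants $\kappa,\delta$ such that $\tau_{\rho,o}$ restricted to $\ell_w$ is a $(\kappa,\delta)$-quasigeodesic for every cyclically reduced primitive word $w$. The property does not depend on the point $o$ or on the basis.

If $\tau_{\rho,o}$ is a quasi-isometric embedding of the whole tree, then $\rho$ is primitive-stable, and it is also injective. The definition asks for much less: it tests $\tau_{\rho,o}$ only along primitive axes, and so it allows a kernel. What it forbids is that a primitive element degenerate.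

\begin{lemma}\label{lem:degenerate}
If $\rho(u)$ is trivial or parabolic for some primitive $u\in F_n$, then $\rho$ is not primitive-stable.
\end{lemma}

\begin{proof}
A cyclically reduced conjugate $w$ of $u$ is primitive, and $\rho(w)$ is trivial or parabolic. Primitive stability requires $d(o,\rho(w)^jo)$ to grow linearly in $j$. This distance is $0$ if $\rho(w)=1$. If $\rho(w)$ is $z\mapsto z+1$ and $o$ is the point at height one above $0$ in the upper half-space, then $\cosh d(o,\rho(w)^jo)=1+j^2/2$, and the growth is logarithmic.
\end{proof}

\subsection*{The question}
Let $M$ be a closed oriented hyperbolic 3-manifold. Its holonomy is a discrete faithful representation $\pi_1(M)\to\mathrm{PSL}_2(\mathbb C)$, unique up to conjugacy by Mostow--Prasad rigidity. A \emph{presentation of rank $n$} of $\pi_1(M)$ is a surjective homomorphism $\phi:F_n\to\pi_1(M)$, and it is \emph{primitive-stable} if its composition with the holonomy is. (Reversing the orientation conjugates the holonomy by an isometry of $\mathbb H^3$, which does not affect primitive stability.) The presentation is \emph{geometric} if there are a Heegaard splitting $M=H\cup_S H'$, with $H$ a handlebody of genus $n$, and an isomorphism $F_n\cong\pi_1(H)$ such that $\phi$ is, up to conjugation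 in $\pi_1(M)$, the homomorphism $\pi_1(H)\to\pi_1(M)$ induced by inclusion.

There is a cheap way to raise the rank of a presentation $\phi$: add a generator $x$ and send it to any element $\phi(u)$, $u\in F_n$. The result is never primitive-stable, because $xu^{-1}$ is primitive in $F_{n+1}$ and lies in the kernel. There is also a cheap way to raise the genus of a Heegaard splitting: add a trivial handle. The new generator of $\pi_1(H)$ again lies in the kernel, and more generally a reducible splitting never induces a primitive-stable presentation (Lemma~\ref{lem:reducible}). Primitive stability thus behaves like a group-theoretic form of irreducibility of a splitting, and one may guess that a presentation with this property always has a splitting behind it. This is the question of Minsky and Moriah \cite{MM}: \emph{is every primitive-stable presentation of the fundamental group of a closed hyperbolic 3-manifold geometric?} The answer is no.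

\subsection*{The result}
Let $m,l$ be integers with $|ml|\ge2$, and let $K\subset S^3$ be the boundary of the plumbing of two unknotted annuli with $m$ and $l$ full twists (the construction is recalled in Section~\ref{sec:presentations}). This is a hyperbolic two-bridge knot of genus one, and $5_2$ is an example. Let $M_k$ be the manifold obtained by $1/k$-surgery on $K$; it is an integral homology sphere.

\begin{theorem}\label{thm:main}
There is $n_0=n_0(K)$ such that for every even $n\ge n_0$ there is $k(n)$ with the following property. For all $|k|\ge k(n)$ the manifold $M_k$ is closed hyperbolic, of Heegaard genus $2$, and
\begin{enumerate}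
\item[(1)] $\pi_1(M_k)$ has a primitive-stable presentation of rank $n$;
\item[(2)] every Heegaard splitting of $M_k$ of genus $n$ is reducible;
\item[(3)] hence no primitive-stable presentation of $\pi_1(M_k)$ of rank $n$ is geometric, and at least one exists.
\end{enumerate}
For $K=5_2$ one may take $n_0=4$.
\end{theorem}

The theorem makes no claim for odd $n$ or for $n=2$; Remarks~\ref{rem:onecusp} and~\ref{rem:ranktwo} explain why the method is silent there.

\subsection*{The idea}
It is hard to see directly that a given presentation is not geometric. We avoid this by arranging that $M_k$ has no irreducible splitting of genus $n$ at all, so that no geometric presentation of rank $n$ can be primitive-stable. Parts (1) and (2) are then independent of each other.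

For (1), the source of primitive stability is a hyperbolic surface with exactly one cusp. Its parabolic elements are not primitive, and a lemma of Whitehead keeps the geodesics of all primitive elements out of a fixed neighborhood of the cusp (Section~\ref{sec:onecusp}). The genus-one Seifert surface $\Sigma$ of $K$ is quasi-Fuchsian in the knot complement, and primitive stability is an open condition, so it survives long Dehn fillings. The thickened surface $\Sigma\times[-1,1]$ is one side of a genus-two splitting of $M_k$. We replace it by an $e$-fold cover with connected boundary: a handlebody of genus $e+1$ that is only immersed in $M_k$, but whose fundamental group still surjects onto the perfect group $\pi_1(M_k)$ (Section~\ref{sec:presentations}).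

For (2), the core of the filling is a short geodesic, and a short geodesic can be isotoped onto a strongly irreducible Heegaard surface $S$. Cutting $S$ along it gives a surface in the knot exterior. Either this surface is essential, which the classification of essential surfaces in two-bridge knot exteriors excludes for large genus (Section~\ref{sec:surfaces}), or $S$ is a Heegaard surface of the knot exterior itself, where all splittings of genus at least three are reducible (Section~\ref{sec:splittings}).

\section{Background and two general lemmas}\label{sec:background}

All 3-manifolds are orientable, and $\eta(\cdot)$ denotes a closed regular neighborhood. A simple closed curve on a surface is \emph{essential} if it does not bound a disk in the surface; equivalently, if it is not null-homotopic there.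

Let $P$ be a compact surface that is properly embedded in a 3-manifold $Y$ or contained in $\partial Y$. A \emph{compressing disk} for $P$ is an embedded disk $D\subset Y$ with $D\cap P=\partial D$ essential in $P$, and $P$ is \emph{incompressible} if it has none. When $P$ is orientable, the loop theorem says that $P$ is incompressible if and only if each of its components is $\pi_1$-injective in $Y$. A \emph{$\partial$-compressing disk} for a properly embedded $P$ is an embedded disk $D$ whose boundary is the union of two arcs $\alpha=D\cap P$ and $\beta=D\cap\partial Y$ with common endpoints, such that $\alpha$ does not cut off a disk from $P$; if there is none, $P$ is \emph{$\partial$-incompressible}.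

A \emph{compression body} $V$ is a connected manifold obtained from $P\times[0,1]$, with $P$ a closed orientable surface without sphere components, by attaching 1-handles along $P\times\{1\}$; one writes $\partial_-V=P\times\{0\}$ and $\partial_+V=\partial V-\partial_-V$. A handlebody, which is a ball with 1-handles attached, counts as a compression body with $\partial_-V=\emptyset$. If $P$ is connected, $\pi_1(V)$ is the free product of $\pi_1(\partial_-V)$ with a free group, so $\partial_-V$ is $\pi_1$-injective in $V$. A \emph{Heegaard splitting} of a compact manifold $W$ is a decomposition $W=V\cup_SV'$ into compression bodies with $V\cap V'=\partial_+V=\partial_+V'=S$, and its genus is the genus of $S$. For closed $W$ both sides are handlebodies. The splitting is \emph{reducible} if some essential curve in $S$ bounds disks in both $V$ and $V'$. It is \emph{weakly reducible} if there are disks $D\subset V$ and $D'\subset V'$ whose boundaries are essential in $S$ and disjoint, and \emph{strongly irreducible} otherwise.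

A closed hyperbolic 3-manifold $M$ has universal cover $\mathbb R^3$. Hence $\pi_2(M)=0$, every embedded sphere in $M$ bounds a ball, and a closed geodesic is not null-homotopic.

\begin{lemma}\label{lem:reducible}
Let $M$ be closed hyperbolic and let $M=H\cup_SH'$ be a reducible Heegaard splitting. Then $\pi_1(H)\to\pi_1(M)$ is not primitive-stable.
\end{lemma}

\begin{proof}
Let $D\subset H$ and $D'\subset H'$ be disks with common boundary essential in $S$. The sphere $D\cup D'$ bounds a ball $B\subset M$. So $D$ separates $H$ into $H_2=H\cap B$ and the closure $H_1$ of $H-B$, and both are handlebodies, as pieces of a handlebody cut along a disk. If $H_i$ were a ball, then $\partial H_i\cap S$ would be a disk in $S$ bounded by $\partial D$; so both have positive genus. Now $\pi_1(H)=\pi_1(H_1)*\pi_1(H_2)$, and the nontrivial free factor $\pi_1(H_2)$ maps to $\pi_1(M)$ through $\pi_1(B)=1$. A basis element of $\pi_1(H_2)$ is a primitive element of $\pi_1(H)$ in the kernel, and Lemma~\ref{lem:degenerate} applies.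
\end{proof}

The second lemma lets us transport primitive stability from a cusped manifold to its fillings. It rests on the local-to-global principle for quasigeodesics in $\mathbb H^3$: for all $\kappa,\delta$ there are $L,\kappa',\delta'$ such that a map $\mathbb R\to\mathbb H^3$ whose restriction to every interval of length at most $L$ is a $(\kappa,\delta)$-quasigeodesic is itself a $(\kappa',\delta')$-quasigeodesic. There are infinitely many primitive axes, but up to translation they contain only finitely many edge paths of bounded length, and this makes the condition open.

\begin{lemma}[Minsky]\label{lem:open}
The primitive-stable representations form an open subset of $\mathrm{Hom}(F_n,\mathrm{PSL}_2(\mathbb C))$.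
\end{lemma}

\begin{proof}
Let $\rho$ be primitive-stable with constants $(\kappa,\delta)$ for the point $o$, and let $L,\kappa',\delta'$ be the local-to-global constants for $(\kappa,\delta+1)$. Let $T_0\subset T$ be a finite subtree containing the ball of radius $L+1$ about the identity. If $\rho'$ is close enough to $\rho$, then $\tau_{\rho',o}$ and $\tau_{\rho,o}$ differ by less than $1/2$ at each vertex of $T_0$, and hence on all of $T_0$, because the distance between two constant-speed geodesic segments in $\mathbb H^3$ is a convex function of the parameter. Let $w$ be cyclically reduced and primitive, and let $\sigma\subset\ell_w$ be a segment of length at most $L$. Choose a vertex $g$ within distance one of $\sigma$; then $g^{-1}\sigma\subset T_0$. By $\rho$-equivariance, $\tau_{\rho,o}$ is a $(\kappa,\delta)$-quasigeodesic on $g^{-1}\sigma$. So $\tau_{\rho',o}$ is a $(\kappa,\delta+1)$-quasigeodesic on $g^{-1}\sigma$, and by $\rho'$-equivariance also on $\sigma$. Hence $\tau_{\rho',o}$ is a $(\kappa',\delta')$-quasigeodesic on $\ell_w$, with constants independent of $w$.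
\end{proof}

\section{Surfaces with one cusp}\label{sec:onecusp}

\begin{proposition}\label{prop:onecusp}
Let $A$ be a free group and $\rho_0:A\to\mathrm{PSL}_2(\mathbb R)$ a discrete faithful representation such that $\mathbb H^2/\rho_0(A)$ has finite area and exactly one cusp. Let $\Phi$ be a quasiconformal homeomorphism of $\hat{\mathbb C}$ and $\rho:A\to\mathrm{PSL}_2(\mathbb C)$ a representation with $\rho(h)=\Phi\circ\rho_0(h)\circ\Phi^{-1}$ for all $h\in A$. Then $\rho$ is primitive-stable.
\end{proposition}

The difficulty is the cusp. If $c$ is parabolic, a word that contains a long power $c^j$ makes only logarithmic progress along that power, so $\tau$ is not a quasi-isometric embedding of $T$. We must show that primitive words cannot follow $c$ for long. The tool is the Whitehead graph. Let $Y$ be a free basis and $w$ a cyclically reduced word in $Y^{\pm1}$. The graph $\mathrm{Wh}(w)$ has vertex set $Y^{\pm1}$ and an edge joining $u^{-1}$ to $v$ for each two-letter subword $uv$ of $w$, read cyclically; this is the Whitehead graph, up to inverting all vertex labels. \emph{Whitehead's lemma} states that in rank at least two, if $w$ is primitive, then $\mathrm{Wh}(w)$ is disconnected or has a cut vertex, that is, a vertex whose removal disconnects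 it. A graph that contains a cycle through all of its vertices is connected and stays connected when any vertex is removed. So for primitive $w$ the graph $\mathrm{Wh}(w)$ contains no such cycle.

\subsection*{A basis read off from a polygon}
To use Whitehead's lemma we need a basis in which the graph has a geometric meaning. Let $g$ be the genus of $\mathbb H^2/\rho_0(A)$. The Euler characteristic is $1-2g<0$, so $g\ge1$ and $A$ has rank $2g$. We let $A$ act on $\mathbb H^2$ through $\rho_0$.

A finite-area hyperbolic surface with a cusp has a triangulation by ideal geodesic triangles. Ours has area $2\pi(2g-1)$, so there are $4g-2$ triangles and $6g-3$ edges. Choose a maximal tree in the dual graph and delete the $4g-3$ edges dual to it. There remain $2g$ disjoint geodesics, which cut the surface into a single ideal $4g$-gon. Lift it to a convex ideal polygon $\Pi\subset\mathbb H^2$. The \emph{tiles} $h\Pi$, $h\in A$, tessellate $\mathbb H^2$, and $A$ permutes them simply transitively. The sides of the tiles are disjoint complete geodesics and each one separates $\mathbb H^2$, so the graph dual to the tessellation is a tree. No element of $A$ inverts an edge of this tree, since its square would fix a tile. Therefore the $4g$ elements $y$ for which $y\Pi$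 is adjacent to $\Pi$ form a set $Y^{\pm1}$ for a free basis $Y$ of $A$, and the dual tree is the Cayley tree $T$ of $Y$, with the vertex $h$ corresponding to the tile $h\Pi$.

Label by $y$ the side of $h\Pi$ that it shares with $hy\Pi$. If $\ell_w$ passes through the vertices $hu^{-1},h,hv$ in this order, it reads the subword $uv$, and it enters the tile $h\Pi$ through the side labeled $u^{-1}$ and leaves through the side labeled $v$. Thus the vertices of $\mathrm{Wh}(w)$ are the sides of $\Pi$, and \emph{each passage of $\ell_w$ through a tile contributes the edge from the side of entry to the side of exit.} A \emph{corner} of a tile is a pair of its sides with a common ideal vertex. The $4g$ corners of $\Pi$ form a cycle through all vertices of $\mathrm{Wh}(w)$.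

\begin{example}\label{ex:torus}
Let $g=1$. The tile is an ideal quadrilateral. Its opposite sides are paired, since pairing adjacent sides gives a thrice-punctured sphere, so the labels in cyclic order are $a,b,a^{-1},b^{-1}$. The word $c=aba^{-1}b^{-1}$ has the cyclic subwords $ab$, $ba^{-1}$, $a^{-1}b^{-1}$, $b^{-1}a$, which give the edges $\{a^{-1},b\}$, $\{b^{-1},a^{-1}\}$, $\{a,b^{-1}\}$, $\{b,a\}$. These are the four corners: the line $\ell_c$ circles around an ideal vertex, and $c$ is parabolic. Any cyclically reduced word whose axis reads $aba^{-1}b^{-1}a$ has these four edges in its graph and is not primitive. So the geodesic of a primitive element cannot look like the one in Figure~\ref{fig:cusp}, and this bounds its height. By contrast, the primitive word $aab$ gives the edges $\{a^{-1},a\}$, $\{a^{-1},b\}$, $\{b^{-1},a\}$, which form a path with cut vertices $a$ and $a^{-1}$ and use only two corners.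
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (-1.4,0) -- (8.4,0);
\foreach \x in {-1,0,2,3,5,6,8} \draw (\x,0) -- (\x,4.2);
\foreach \x in {1,2,4,5,7,8} \draw (\x,0) arc (0:180:0.5);
\foreach \x in {-0.5,0,2.5,3,5.5,6} \draw (\x,0) arc (0:180:0.25);
\draw[very thick] (6.7,0) arc (0:180:3.7);
\node[above] at (-1,4.2) {$b^{-1}$};
\node[above] at (0,4.2) {$a$};
\node[above] at (2,4.2) {$b$};
\node[above] at (3,4.2) {$a^{-1}$};
\node[above] at (5,4.2) {$b^{-1}$};
\node[above] at (6,4.2) {$a$};
\node[above] at (8,4.2) {$b$};
\draw[<->] (0,-0.3) -- node[below] {one period} (6,-0.3);
\end{tikzpicture}
\caption{Ideal quadrilaterals tessellating the universal cover of a once-punctured torus, seen from an ideal vertex placed at $\infty$. Each region between two consecutive vertical lines and above the small arcs is a tile. The letter over a vertical side is the one read on crossing it from left to right. The thick geodesic crosses five consecutive vertical sides, so it turns all four corners of the quadrilateral and cannot be the axis of a primitive element.}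
\label{fig:cusp}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:onecusp}]
We use the basis $Y$. Because the surface has finite area and one cusp, the parabolic fixed points of $A$ form a single orbit. The sides of the tiles run out the cusp at both ends, so this orbit is the set of ideal vertices of the tiles. The stabilizer $A_v$ of an ideal vertex $v$ is infinite cyclic, generated by a parabolic element. The sides ending at $v$ are ordered like $\mathbb Z$, and two consecutive ones form a corner of a tile. Let $w$ be a cyclically reduced primitive word.

\smallskip
\emph{Step 1: at no ideal vertex $v$ does $\ell_w$ cross $4g+1$ consecutive sides ending at $v$.}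
Every corner at $v$ is the image of a unique corner of $\Pi$ under a unique element of $A$. This defines a map from the corners at $v$ to the corners of $\Pi$. It is onto because every vertex of $\Pi$ is equivalent to $v$, which is where we use that there is one cusp, and its fibers are the orbits of $A_v$. So a generator of $A_v$ translates the sequence of corners at $v$ by $4g$ steps, and any $4g$ consecutive corners at $v$ represent all corners of $\Pi$. Suppose that $\ell_w$ crosses $4g+1$ consecutive sides at $v$. Two consecutive such sides are dual to two edges of $\ell_w$ at the same vertex of $T$, so $\ell_w$ passes through the corresponding tile from one of the two sides to the other. Then $\mathrm{Wh}(w)$ contains the cycle of all $4g$ corners, contrary to Whitehead's lemma.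

\smallskip
\emph{Step 2: $w$ is hyperbolic, and its geodesic axis follows $\ell_w$.}
If $w$ fixed an ideal vertex $v$, it would preserve the line in $T$ formed by the tiles at $v$. This line would be $\ell_w$, contrary to Step 1. So $w$ is not parabolic; it is not elliptic, as $A$ acts freely; hence it is hyperbolic, with an axis $\alpha_w\subset\mathbb H^2$ whose endpoints are fixed by $w$ and so are not ideal vertices. A geodesic ray that stays in one tile ends at a vertex of that tile. Therefore $\alpha_w$ leaves every tile in both directions, is not a side, and crosses each side at most once. The tiles that it meets form a line in $T$ invariant under $w$, which must be $\ell_w$. So if $g_i$, $i\in\mathbb Z$, are the successive vertices of $\ell_w$, then $\alpha_w$ passes through the tiles $g_i\Pi$ in order, and it crosses the same sides as $\ell_w$.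

\smallskip
\emph{Step 3: $\alpha_w$ stays out of the cusp.}
For an ideal vertex $v$, choose upper half-plane coordinates with $v=\infty$ and $A_v$ generated by $z\mapsto z+1$, and let $O_v=\{\operatorname{Im}z>1\}$. These coordinates are unique up to a horizontal translation, so $O_{hv}=hO_v$ for $h\in A$. The sides ending at $v$ are vertical lines, $4g$ in each period. If $\alpha_w$ entered $O_v$, it would be a half-circle of radius greater than one. The open interval between its endpoints would contain a half-open interval of length two, and so the feet of $8g\ge4g+1$ consecutive vertical sides, all crossed by $\alpha_w$. This contradicts Steps 1 and 2. Let $\Pi_0$ be the complement in $\Pi$ of the horoballs $O_v$ at its $4g$ vertices. It is compact, it does not depend on $w$, and $\alpha_w\cap g_i\Pi\subset g_i\Pi_0$ for all $i$.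

\smallskip
\emph{Step 4: linear progress in $\mathbb H^2$.}
Fix $x\in\mathbb H^2$, let $C_0=\max_{z\in\Pi_0}d(x,z)$, and choose $p_i\in\alpha_w\cap g_i\Pi$, so that $d(p_i,g_ix)\le C_0$. Let $\nu$ be the number of translates $h\Pi_0$ that meet the closed $1$-neighborhood of $\Pi_0$; it is finite by proper discontinuity. A segment of length at most one meets at most $\nu$ translates, since one that it meets can be moved to $\Pi_0$ by an element of $A$. So a segment of length $t$ meets at most $\nu(t+1)$ translates. For $i<j$ the segment of $\alpha_w$ from $p_i$ to $p_j$ meets $g_i\Pi_0,\dots,g_j\Pi_0$, so $j-i+1\le\nu\,(d(p_i,p_j)+1)$, and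
\[
d(g_ix,g_jx)\;\ge\;\frac{j-i}{\nu}-1-2C_0 .
\]

\smallskip
\emph{Step 5: transfer to $\rho$.}
Regard $\mathbb H^2$ as the totally geodesic plane in $\mathbb H^3$ preserved by $\mathrm{PSL}_2(\mathbb R)$. We recall two standard facts. A quasiconformal homeomorphism $\Phi$ of $\hat{\mathbb C}$ is the boundary map of a $(\Lambda,\epsilon)$-quasi-isometry $E$ of $\mathbb H^3$ for some $\Lambda,\epsilon$; in particular $d(E(y),E(y'))\ge\Lambda^{-1}d(y,y')-\epsilon$. And two $(\Lambda,\epsilon)$-quasi-isometries of $\mathbb H^3$ with the same boundary map are within a distance $C_1$ depending only on $\Lambda$ and $\epsilon$. For $h\in A$, the maps $E\circ\rho_0(h)$ and $\rho(h)\circ E$ are $(\Lambda,\epsilon)$-quasi-isometries with boundary map $\Phi\circ\rho_0(h)=\rho(h)\circ\Phi$. With $o=E(x)$ we get $d(\rho(h)o,E(\rho_0(h)x))\le C_1$, and so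
\[
d(\rho(g_i)o,\rho(g_j)o)\;\ge\;\Lambda^{-1}\Bigl(\frac{j-i}{\nu}-1-2C_0\Bigr)-\epsilon-2C_1 .
\]
The map $\tau_{\rho,o}$ is Lipschitz with constant $C_2=\max_{y\in Y}d(o,\rho(y)o)$. This gives the upper bound in the definition of a quasigeodesic. It also extends the lower bound from vertices to all points of $\ell_w$, at the cost of an additive constant depending only on $\Lambda,\nu,C_2$, since every point of $\ell_w$ is within $1/2$ of a vertex. No constant depends on $w$.
\end{proof}

\begin{remark}\label{rem:onecusp}
The proposition fails for a surface with two or more cusps. Truncate the cusps and triangulate the resulting compact surface. Collapsing all triangles, starting from an edge of one boundary circle and proceeding along a maximal tree of the dual graph, leaves a graph that carries the fundamental group and contains each other boundary circle as an embedded cycle. An embedded cycle in a graph represents a primitive element; here it is parabolic, and Lemma~\ref{lem:degenerate} applies. A surface with one cusp has a fundamental group of even rank $2g$, and this is why Theorem~\ref{thm:main} concerns even $n$.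
\end{remark}

\section{Primitive-stable presentations of $\pi_1(M_k)$}\label{sec:presentations}

\subsection*{The knots}
Let a sphere split $S^3$ into balls $B_1,B_2$, and let $q=I\times I$ be a square in the sphere. Let $R_i\subset B_i$ be annuli that meet the sphere exactly in $q$, with $q\cap\partial R_1=I\times\partial I$ and $q\cap\partial R_2=\partial I\times I$. The union $\Sigma=R_1\cup R_2$ is the \emph{plumbing} of $R_1$ and $R_2$. It has Euler characteristic $-1$, and the cores of the annuli cross once, so $\Sigma$ is a torus with one boundary circle $K$. We take $R_1,R_2$ unknotted, with $m$ and $l$ full twists, and $|ml|\ge2$.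

Unknotted bands (annuli or M\"obius bands) with $b_1,\dots,b_s$ half twists can be plumbed in a row in the same way, and the boundary is the two-bridge knot or link $K_{p/q}$ with
\[
\frac pq=b_0+[b_1,\dots,b_s],\qquad b_0\in\mathbb Z,\qquad [b_1,\dots,b_s]=\cfrac{1}{b_1-\cfrac{1}{b_2-\cdots}}\,.
\]
In particular $K$ is a two-bridge knot.

With suitable sign conventions for $m$ and $l$, the Seifert matrix of $\Sigma$ with respect to the two cores is
$\left(\begin{smallmatrix} m&1\\0&l\end{smallmatrix}\right)$. Indeed, one off-diagonal entry vanishes because pushing the core of $R_2$ off $\Sigma$ to the appropriate side moves it into the interior of $B_2$, and the two off-diagonal entries differ by the intersection number of the cores. The Alexander polynomial is, up to units,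
\[
\det\begin{pmatrix} m(1-t)&1\\-t&l(1-t)\end{pmatrix}=ml\,t^2+(1-2ml)\,t+ml .
\]
Since $|ml|\ge2$, it has degree two and is not monic. So $K$ is nontrivial, $\Sigma$ is a Seifert surface of minimal genus, and $K$ is not fibered, because fibered knots have monic Alexander polynomial. Torus knots are fibered, so $K$ is not a torus knot. Two-bridge knots are prime and alternating, and by Menasco's theorem a prime alternating knot that is not a torus knot is hyperbolic. Hence $K$ is hyperbolic. The knot $5_2=K_{3/7}$ belongs to the family: we have $3/7=1+[-2,-4]$, so it bounds a plumbing of two annuli, and its determinant $7=|1-4ml|$ forces $ml=2$.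

Let $N=S^3-\operatorname{int}\eta(K)$, $G=\pi_1(N)$, and let $\mu,\lambda\subset\partial N$ be the meridian and the longitude. A \emph{slope} is an isotopy class of essential simple closed curves on $\partial N$; the slope $r=r_1/r_2$ is the one homologous to $\pm(r_1\mu+r_2\lambda)$, so $\lambda$ has slope $0$. The minimal intersection number of the slopes $r$ and $1/k$ is $\Delta(r,1/k)=|r_1k-r_2|$. The manifold $M_k=N\cup U$ is obtained by gluing in a solid torus $U$ whose meridian disk has boundary of slope $1/k$. Since $H_1(N)=\mathbb Z$ is generated by $\mu$ and $\lambda$ is null-homologous, $H_1(M_k)=0$, so $\pi_1(M_k)$ is perfect. Let $\gamma$ be the core of $U$, and let $\rho_\infty:G\to\mathrm{PSL}_2(\mathbb C)$ be the holonomy of the complete hyperbolic structure on the interior of $N$.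

\begin{theorem}[Thurston's hyperbolic Dehn surgery theorem]\label{thm:Th}
For $|k|$ large, $M_k$ is hyperbolic and $\gamma$ is isotopic to a simple closed geodesic whose length tends to $0$ as $|k|\to\infty$. The representations $\rho_k:G\to\pi_1(M_k)\to\mathrm{PSL}_2(\mathbb C)$, suitably conjugated, converge to $\rho_\infty$.
\end{theorem}

\subsection*{A splitting of genus two}
We write $\Sigma$ also for $\Sigma\cap N$, and put $A_1=\pi_1(\Sigma)$, a free group with a basis $a,b$ such that $\partial\Sigma$ represents $c=aba^{-1}b^{-1}$. The surface $\Sigma$ is incompressible in $N$: an essential curve on it is nonseparating or parallel to $\partial\Sigma$, and in both cases a compressing disk would produce a disk bounded by $K$. So $A_1$ is a subgroup of $G$, and $c$ is conjugate in $G$ to $\lambda^{\pm1}$.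

\begin{lemma}\label{lem:genus2}
For every $k$, a thickening of $\Sigma$ is isotopic to one side of a genus-two Heegaard splitting of $M_k$. In particular $A_1\to\pi_1(M_k)$ is onto. If $M_k$ is hyperbolic, its Heegaard genus is $2$.
\end{lemma}

\begin{proof}
In $S^3$, let $J=\Sigma\times[-1,1]$, a handlebody of genus two with $K=\partial\Sigma\times\{0\}\subset\partial J$, and let $X$ be the closure of $S^3-J$. We may take $J=\eta(R_1)\cup\eta(R_2)$ with $J\cap B_i=\eta(R_i)\cap B_i$. Let $X_i=X\cap B_i$, and let $d=X_1\cap X_2$, the disk complementary to a neighborhood of $q$ in the sphere. The exterior of the unknotted annulus $R_1$ in $S^3$ is a solid torus. It is the union of $X_1$ with the closure of $B_2-\eta(R_1)$, which is a ball meeting $X_1$ in a disk. Hence $X_1$ is a solid torus, and by symmetry so is $X_2$. So $X=X_1\cup_dX_2$ is a handlebody of genus two.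

Remove $\eta(K)$ and let $J'=J\cap N\cong J$ and $X'=X\cap N\cong X$. The torus $\partial N$ is the union of the annuli $\partial N\cap J'$ and $\partial N\cap X'$, whose common boundary curves are parallel to $K$ in $\partial J$. Such a curve $\partial\Sigma\times\{\epsilon\}$ bounds the surface $\Sigma\times\{\epsilon\}$, which misses $K$, so its slope is $0$. Because $\Delta(0,1/k)=1$, the core of the annulus $\partial N\cap J'$ meets a meridian disk of $U$ once, so $U$ is a product of this annulus with an interval. Thus $J'\cup U$ is $J'$ with a partial collar added, and $M_k=(J'\cup U)\cup X'$ is a Heegaard splitting of genus two. The fundamental group of either side of a splitting of a closed manifold surjects, and $\pi_1(J'\cup U)=\pi_1(J')=A_1$. Finally, a manifold with a splitting of genus at most one has cyclic fundamental group and is not closed hyperbolic.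
\end{proof}

\subsection*{Dihedral covers of the Seifert surface}
We look for subgroups $A\subset A_1$ of finite index $e$ with two properties: $A$ still surjects onto $\pi_1(M_k)$, and the cover of $\Sigma$ defined by $A$ has connected boundary. The first property holds as soon as $A$ contains a term of the derived series of $A_1$, because $\pi_1(M_k)$ is perfect. The second asks that $c$ act on $A_1/A$ as a single $e$-cycle. If $A$ contains the commutator subgroup $A_1'$, then $c$ acts trivially and the cover has $e$ boundary circles, so abelian covers are useless by Remark~\ref{rem:onecusp}. The next term $A_1''$ leaves enough room.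

Let $e\ge1$ be odd. Let $A_1$ act on $\mathbb Z/e$ by
\[
a\cdot x=-x,\qquad b\cdot x=x+1,
\]
and let $A_e$ be the stabilizer of $0$; for $e=1$ this is $A_1$ itself. The action is transitive, so $A_e$ has index $e$ and is free of rank $e+1$. Applying the letters of $c$ from right to left gives $x\mapsto x-1\mapsto 1-x\mapsto 2-x\mapsto x-2$. So $c$ acts by $x\mapsto x-2$, which is an $e$-cycle because $e$ is odd.

\begin{example}\label{ex:three}
For $e=3$, Schreier's method with the transversal $1,b,b^{-1}$ gives the free basis $a,\ bab,\ b^{-1}ab^{-1},\ b^3$ of $A_3$. The cover of $\Sigma$ has Euler characteristic $-3$ and one boundary circle, represented by $c^3$, so it has genus two. For $K=5_2$, the images of these four elements in $\pi_1(M_k)$ define the presentation of smallest rank that Theorem~\ref{thm:main} shows to be primitive-stable and not geometric.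
\end{example}

The geometric input is the following theorem, which applies to $\Sigma$ because $K$ is hyperbolic and not fibered and $\Sigma$ has minimal genus. A Fuchsian group is \emph{of the first kind} if its limit set is the whole circle; a finitely generated Fuchsian group of the first kind has a quotient of finite area.

\begin{theorem}[Fenley \cite{F}]\label{thm:F}
A minimal genus Seifert surface of a non-fibered hyperbolic knot is quasi-Fuchsian: the holonomy restricted to its fundamental group is conjugate, by a quasiconformal homeomorphism of $\hat{\mathbb C}$, to a Fuchsian representation into $\mathrm{PSL}_2(\mathbb R)$ of the first kind.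
\end{theorem}

For a fiber this fails: its group is a normal subgroup of the knot group, so its limit set is that of the knot group, the whole sphere, and not a Jordan curve. This is the role of the hypothesis $|ml|\ge2$.

\begin{proposition}\label{prop:exist}
Let $e\ge1$ be odd. For every $k$ the homomorphism $\phi_k:A_e\to\pi_1(M_k)$ induced by inclusion is onto, and for all sufficiently large $|k|$, depending on $e$, it is a primitive-stable presentation of rank $e+1$.
\end{proposition}

\begin{proof}
The action of $A_1$ on $\mathbb Z/e$ is by maps $x\mapsto\pm x+y$. Commutators of such maps are translations, which commute with each other. So $A_1''$ acts trivially and $A_1''\subset A_e$. By Lemma~\ref{lem:genus2} the image of $A_1''$ in $\pi_1(M_k)$ is $\pi_1(M_k)''$, which equals $\pi_1(M_k)$ since this group is perfect. Hence $\phi_k$ is onto.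

The composition of $\phi_k$ with the holonomy of $M_k$ is the restriction of $\rho_k$ to $A_e$, and these restrictions converge, after conjugation, to $\rho_\infty|_{A_e}$ by Theorem~\ref{thm:Th}. By Lemma~\ref{lem:open} it suffices to prove that $\rho_\infty|_{A_e}$ is primitive-stable.

Let $\rho_0:A_1\to\mathrm{PSL}_2(\mathbb R)$ and $\Phi$ be given by Theorem~\ref{thm:F}, with $\rho_\infty(h)=\Phi\circ\rho_0(h)\circ\Phi^{-1}$ for $h\in A_1$. The representation $\rho_0$ is faithful because $\rho_\infty|_{A_1}$ is. By Proposition~\ref{prop:onecusp} it remains to show that $\mathbb H^2/\rho_0(A_e)$ has finite area and one cusp. The orientable surface $\mathbb H^2/\rho_0(A_1)$ has finite area and free fundamental group of rank two, so it is a once-punctured torus or a thrice-punctured sphere. An element of $\mathrm{PSL}_2(\mathbb C)$ is parabolic exactly when it has one fixed point in $\hat{\mathbb C}$, and conjugation by $\Phi$ preserves this property. The element $\rho_\infty(c)$ is parabolic, since $c$ is conjugate in $G$ to $\lambda^{\pm1}$, so $\rho_0(c)$ is parabolic. On a thrice-punctured sphere every parabolic element is a nonzero power of a loop around a puncture and is nonzero in homology, while the commutator $c$ is zero in homology. So $\mathbb H^2/\rho_0(A_1)$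 is a once-punctured torus.

Let $Z_c\subset A_1$ be the stabilizer of the fixed point of $\rho_0(c)$. The parabolic fixed points of $\rho_0(A_1)$ form one orbit, identified with $A_1/Z_c$, and they are also the parabolic fixed points of the finite-index subgroup $\rho_0(A_e)$. So the cusps of the finite-area surface $\mathbb H^2/\rho_0(A_e)$ correspond to the double cosets $A_e\backslash A_1/Z_c$, that is, after inversion, to the orbits of $Z_c$ on $A_1/A_e\cong\mathbb Z/e$. Since $c\in Z_c$ acts as an $e$-cycle, there is one orbit.
\end{proof}

\begin{remark}\label{rem:ranktwo}
For $e=1$ the presentation $\phi_k$ has rank two, is primitive-stable for large $|k|$, and is geometric by Lemma~\ref{lem:genus2}. So statements (2) and (3) of Theorem~\ref{thm:main} are false for $n=2$.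
\end{remark}

\section{Essential surfaces in the knot exterior}\label{sec:surfaces}

Call a connected surface $P$ properly embedded in $N$ \emph{essential} if $\partial P$ is nonempty and consists of curves essential in $\partial N$, and $P$ is incompressible and $\partial$-incompressible. The components of $\partial P$ are parallel in the torus $\partial N$ and define the \emph{boundary slope} of $P$. Let $\mathcal R$ be the set of boundary slopes of essential surfaces. In the arguments below we can verify incompressibility directly, and the next lemma supplies $\partial$-incompressibility.

\begin{lemma}\label{lem:bdry}
Let $P\subset N$ be a connected, orientable, properly embedded incompressible surface such that $\partial P$ is nonempty and consists of curves essential in $\partial N$. If $P$ is not an annulus, then $P$ is essential.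
\end{lemma}

\begin{proof}
Let $D$ be a $\partial$-compressing disk, $\partial D=\alpha\cup\beta$ with $\alpha=D\cap P$ and $\beta=D\cap\partial N$; we show that $P$ is an annulus. Cutting $\partial N$ along $\partial P$ gives annuli, and $\beta$ is a properly embedded arc in one of them, say $R$.

Suppose that both ends of $\beta$ lie on the same boundary circle of $R$. Then $\beta$ cuts off a disk $d$ from $R$, with $\partial d=\beta\cup\beta'$ and $\beta'\subset\partial P$. The disk $D\cup d$ has boundary $\alpha\cup\beta'$ and interior disjoint from $P$. Push it slightly off $\partial N$, keeping its boundary in $P$. By incompressibility the pushed boundary curve bounds a disk in $P$, so $\alpha\cup\beta'$ is null-homotopic in $P$ and bounds a disk there. Then $\alpha$ cuts off a disk from $P$, which is excluded.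

So $\beta$ joins the two boundary circles of $R$. If these were the same component of $\partial P$, then $R$ would approach this curve from the two opposite sides of the two-sided surface $P$. But $D$ lies on one side of $P$ along the connected arc $\alpha$, so $\beta$ leaves $P$ on the same side at both ends. Hence the boundary circles of $R$ are distinct components $c_1,c_2$ of $\partial P$, and $\alpha$ joins them. A regular neighborhood of $c_1\cup\alpha\cup c_2$ in $P$ is a pair of pants with a third boundary curve $c_3$. Take two parallel copies of $D$, one on each side, together with the rectangle $R-\operatorname{int}\eta(\beta)$. Their union is a disk, and pushing it off $\partial N$ gives a disk that meets $P$ exactly in its boundary $c_3$. By incompressibility $c_3$ bounds a disk in $P$. This disk cannot contain the pair of pants, which contains components of $\partial P$. So $P$ is the union of the pair of pants and a disk, an annulus.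
\end{proof}

Consider a plumbing of $s$ bands in a row. At each of the $s-1$ junctions, the \emph{inner} square is the plumbing square, and the \emph{outer} square is the closure of its complement in the plumbing sphere; it has the same four edges. The \emph{vertical parts} of the bands are what remains when the plumbing squares are removed.

\begin{theorem}[Hatcher--Thurston \cite{HT}]\label{thm:HT}
Let $N$ be the exterior of the two-bridge knot $K_{p/q}$.
\begin{enumerate}
\item[(a)] A closed incompressible surface of positive genus in $N$ is a torus parallel to $\partial N$.
\item[(b)] There are finitely many continued fractions $p/q=b_0+[b_1,\dots,b_s]$ with $b_0\in\mathbb Z$ and $|b_i|\ge2$ for $i\ge1$. An essential surface in $N$ is isotopic to a surface $S_j(n_1,\dots,n_{s-1})$, $0\le n_i\le j$, associated to one of them. Here $j$ is the number of times that the boundary meets a meridian, and the surface consists of $j$ parallel copies of the vertical parts of the $s$ plumbed bands, together with $n_i$ parallel copies of the inner square and $j-n_i$ parallel copies of the outer square at the $i$-th junction.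
\item[(c)] The set $\mathcal R$ of boundary slopes is finite.
\end{enumerate}
\end{theorem}

Let $s_{\max}$ be the largest length $s$ among the continued fractions in (b) for our knot $K$.

\begin{lemma}\label{lem:chi}
An essential surface $P\subset N$ of boundary slope $0$ with $j$ boundary components has $\chi(P)\ge j(1-s_{\max})$.
\end{lemma}

\begin{proof}
A curve of slope $0$ meets the meridian once, so $P$ is isotopic to some $S_j(n_1,\dots,n_{s-1})$ with this $j$. We have $s\ge2$, since the boundary of a single unknotted twisted band is a torus knot or link. Removing the plumbing squares leaves one disk of each of the two end bands and two disks of each of the $s-2$ middle bands, in total $2s-2$ vertical disks. So $P$ is made of $j(2s-2)$ vertical disks and $j(s-1)$ squares. In $N$ the corners of a square are cut off by $\eta(K)$, so each square is glued to vertical disks along four disjoint arcs. Hence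
\[
\chi(P)=j(2s-2)+j(s-1)-4j(s-1)=j(1-s).\qedhere
\]
\end{proof}

We set
\[
n_0=\max\{4,\ s_{\max}+1\}.
\]

\begin{lemma}\label{lem:52}
For $K=5_2=K_{3/7}$ we have $s_{\max}=3$, so $n_0=4$.
\end{lemma}

\begin{proof}
If all $|b_i|\ge2$, then $0<|[b_1,\dots,b_s]|<1$. This follows by induction on $s$, because $|b|\ge2$ and $|\theta|<1$ give $|b-\theta|>1$. So $b_0\in\{0,1\}$ in an expansion of $3/7$. At each later stage we solve an equation $\xi=b-\theta$, where $|b|\ge2$ and $\theta$ is the value of the remaining tail, with $|\theta|<1$ and $\theta=0$ exactly when the expansion ends. If $\xi$ is an integer, this forces $b=\xi$ and $\theta=0$.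

Let $b_0=0$, so $7/3=b_1-\theta$ and $b_1\in\{2,3\}$. If $b_1=2$, then $\theta=-1/3$, the next equation has $\xi=-3$, and we get $[2,-3]$. If $b_1=3$, then $\theta=2/3$ and $3/2=b_2-\theta'$, which forces $b_2=2$ and $\theta'=1/2$, and we get $[3,2,2]$. Let $b_0=1$, so $-7/4=b_1-\theta$. This forces $b_1=-2$ and $\theta=-1/4$, and we get $1+[-2,-4]$. The lengths are $2,3,2$.
\end{proof}

We shall use the following condition on $k$:
\begin{equation}\label{eq:far}
\Delta(r,1/k)\ge2\quad\text{for all } r\in\mathcal R-\{0\}.
\end{equation}
It holds for large $|k|$, because $\mathcal R$ is finite and $|r_1k-r_2|\to\infty$ when $r_1\ne0$. It implies that $1/k\notin\mathcal R$, since $1/k\neq0$ and $\Delta(1/k,1/k)=0$. The slope $0$ has to be left out of \eqref{eq:far}, as $\Delta(0,1/k)=1$ for all $k$; Lemma~\ref{lem:chi} will deal with it.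

\begin{lemma}\label{lem:nonHaken}
If $M_k$ is hyperbolic and \eqref{eq:far} holds, then $M_k$ contains no closed orientable incompressible surface of positive genus.
\end{lemma}

\begin{proof}
Suppose that it does. A surface transverse to $\gamma$ can be isotoped to meet $U$ in meridian disks. Among all connected closed orientable incompressible surfaces of positive genus that meet $U$ in meridian disks, choose one, $F$, with the least number $\nu$ of disks.

If $\nu=0$, then $F\subset N$ is incompressible in $N$, so by Theorem~\ref{thm:HT}(a) it is a torus parallel to $\partial N$. It then bounds a solid torus in $M_k$ and is compressible there, a contradiction.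

Let $\nu>0$ and $P=F\cap N$, a connected orientable surface with boundary slope $1/k$. Suppose that $D\subset N$ is a compressing disk for $P$. Since $F$ is incompressible, $\partial D$ bounds a disk $D'\subset F$, and $D'$ contains at least one of the $\nu$ meridian disks, for otherwise $D'\subset P$. The surface $F'=(F-D')\cup D$ is embedded and homeomorphic to $F$. Since $\pi_2(M_k)=0$, the sphere $D\cup D'$ is null-homotopic, so $F'$ is homotopic to $F$. Hence $F'$ is $\pi_1$-injective, and so incompressible, and it meets $U$ in fewer than $\nu$ disks. This contradicts the choice of $F$, so $P$ is incompressible. It is not an annulus, since $F$ is not a sphere. By Lemma~\ref{lem:bdry} it is essential, so $1/k\in\mathcal R$, contrary to \eqref{eq:far}.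
\end{proof}

\section{Heegaard splittings of $M_k$ of genus $n$}\label{sec:splittings}

We use three theorems on Heegaard splittings.

\begin{theorem}[Casson--Gordon \cite{CG}]\label{thm:CG}
\begin{enumerate}
\item[(i)] (Haken's lemma.) If a compact 3-manifold $W$ with a Heegaard splitting along $S$ has compressible boundary, then $\partial W$ has a compressing disk that meets $S$ in one circle.
\item[(ii)] If a Heegaard splitting of a closed orientable 3-manifold $M$ is weakly reducible, then it is reducible or $M$ contains an orientable incompressible surface of positive genus.
\end{enumerate}
\end{theorem}

\begin{theorem}[Breslin \cite{B}]\label{thm:B}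
For each $g\ge2$ there is $\varepsilon(g)>0$ such that a simple geodesic of length less than $\varepsilon(g)$ in a complete hyperbolic 3-manifold is isotopic to a simple closed curve on any strongly irreducible Heegaard surface of genus $g$.
\end{theorem}

\begin{theorem}[Kobayashi \cite{K}]\label{thm:K}
For a nontrivial two-bridge knot and $g\ge3$, every Heegaard splitting of genus $g$ of the exterior is reducible.
\end{theorem}

One cut-and-paste argument is needed twice, so we isolate it.

\begin{lemma}\label{lem:annulus}
Let $Y$ be a compact 3-manifold, $P$ a component of $\partial Y$, and $\mathfrak a\subset Y$ a properly embedded annulus with exactly one boundary circle on $P$, whose core is not null-homotopic in $Y$. If $P$ has a compressing disk in $Y$, then it has one disjoint from $\mathfrak a$.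
\end{lemma}

\begin{proof}
Choose a compressing disk $D$ transverse to $\mathfrak a$ such that $D\cap\mathfrak a$ has the least number of components. A circle of $D\cap\mathfrak a$ bounds a disk in $D$, so it is null-homotopic in $Y$ and cannot be parallel to the core of $\mathfrak a$. Thus every circle bounds a disk in $\mathfrak a$. If there are circles, take one that is innermost in $\mathfrak a$, bounding $d\subset\mathfrak a$. The interior of $d$ contains no circle, and no arc, because arcs end on $\partial\mathfrak a$. Replace the subdisk of $D$ bounded by $\partial d$ with $d$ and push off $\mathfrak a$. The boundary of $D$ is unchanged and the number of components drops. So there are no circles.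

An arc of $D\cap\mathfrak a$ has both ends on the circle $\mathfrak a\cap P$, because $\partial D\subset P$, so it cuts off a disk from $\mathfrak a$. If there are arcs, an outermost one, $\alpha$, cuts off a disk $d\subset\mathfrak a$ with $d\cap D=\alpha$ and $\partial d=\alpha\cup\beta$, $\beta\subset P$. The arc $\alpha$ divides $D$ into two disks, and $\partial\alpha$ divides $\partial D$ into arcs $\beta_1,\beta_2$. Adding $d$ to each half of $D$ gives disks $D_1,D_2$ with $\partial D_i=\beta_i\cup\beta$, and after pushing off $d$ each meets $\mathfrak a$ in fewer components than $D$. With suitable orientations, $\partial D=\beta_1\beta_2$ is homotopic in $P$ to the product of the loops $\beta_1\beta$ and $\beta^{-1}\beta_2$. Since $\partial D$ is not null-homotopic in $P$, one of $\partial D_1,\partial D_2$ is not, and that $D_i$ is a compressing disk, contradicting the choice of $D$.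
\end{proof}

\begin{proposition}\label{prop:reducible}
Let $n\ge n_0$. Suppose that $M_k$ is hyperbolic, that $\gamma$ is isotopic to a simple closed geodesic of length less than $\varepsilon(n)$, and that \eqref{eq:far} holds. Then every Heegaard splitting of $M_k$ of genus $n$ is reducible.
\end{proposition}

\begin{proof}
Write $M=M_k$ and suppose that $M=H\cup_SH'$ is an irreducible splitting of genus $n$. By Theorem~\ref{thm:CG}(ii) and Lemma~\ref{lem:nonHaken} it is strongly irreducible. By Theorem~\ref{thm:B} we may isotope $S$ so that $\gamma\subset S$. The curve $\gamma$ is not null-homotopic in $M$, so it is essential in $S$. Shrink $U$ toward $\gamma$ so that $U\cap S$ is an annulus with core $\gamma$; this changes $N=M-\operatorname{int}U$ only by an isotopy. Let $S_0=S\cap N$. We record three facts.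
\begin{enumerate}
\item[(A)] The two boundary curves of $S_0$ have a common slope $r$ with $\Delta(r,1/k)=1$, because they are parallel to $\gamma$ in $U$.
\item[(B)] Every component of $S_0$ has negative Euler characteristic. If $\gamma$ does not separate $S$, then $S_0$ is connected with $\chi=2-2n$. Otherwise each component has one boundary curve and positive genus.
\item[(C)] A curve in $S_0$ that is essential in $S_0$ is essential in $S$. Indeed, a disk in $S$ bounded by the curve and not contained in $S_0$ would contain the annulus $U\cap S$, and $\gamma$ would be inessential.
\end{enumerate}
A disk in $H$ with boundary in $S_0$ can be pushed off $U$ keeping its boundary fixed, so $S_0$ is compressible in $H$ if and only if it is compressible in $H\cap N$; the same holds for $H'$.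

\medskip
\noindent\textbf{Case 1: $S_0$ is incompressible in $H$ and in $H'$.}
By the loop theorem each component of $S_0$ is $\pi_1$-injective in $H\cap N$ and in $H'\cap N$. The manifold $N$ is the union of these two pieces along $S_0$, so $\pi_1(N)$ is the fundamental group of a graph of groups with two vertices, whose edge groups are the groups of the components of $S_0$. Edge groups inject, so each component of $S_0$ is incompressible in $N$. By (B) and Lemma~\ref{lem:bdry} each component is essential. Hence $r\in\mathcal R$, and (A) with \eqref{eq:far} gives $r=0$. The components of $S_0$ have two boundary curves in total, so Lemma~\ref{lem:chi} gives $2-2n=\chi(S_0)\ge2(1-s_{\max})$. Thus $n\le s_{\max}$, contrary to $n\ge n_0$.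

\medskip
\noindent\textbf{Case 2: $S_0$ is compressible in one side, which we call $H'$.}
The plan is to compress $S$ into $H'$ as far as possible in the complement of $\gamma$. The component of the result that contains $\gamma$, pushed off $\gamma$, will be a closed incompressible surface in $N$, hence a copy of $\partial N$, and this will exhibit $S$ as a Heegaard surface of $N$.

Let $\mathcal D=\{D_i\}$ be a maximal family of disjoint compressing disks for $S_0$ in $H'$ whose boundaries are pairwise non-isotopic in $S_0$. It is nonempty, and it is finite because a compact surface carries a bounded number of disjoint, pairwise non-isotopic essential curves. Take $\eta(\mathcal D)$ disjoint from $U$. Cutting $H'$ along $\eta(\mathcal D)$ gives handlebodies; let $Q$ be the one with $\gamma\subset\partial Q$. The copies of the disks $D_i$ in $\partial Q$ are the \emph{scars}. The genus of $Q$ is positive, since $\gamma$ is not null-homotopic in $M$.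

\smallskip
\emph{Step 1: if $E\subset Q$ is a properly embedded disk with $\partial E\cap\gamma=\emptyset$, then $\partial E$ bounds a disk in $\partial Q-\gamma$.}
Suppose not. Isotope $\partial E$ in $\partial Q-\gamma$ off the scars and off $U$, so that $\partial E\subset S_0$ and $E$ is disjoint from $\eta(\mathcal D)$. If $\partial E$ bounded a disk in $S_0$, this disk would contain no curve $\partial D_i$, as these are essential in $S_0$. It would then miss $\eta(\mathcal D)$ and lie in $\partial Q-\gamma$, against our assumption. So $E$ is a compressing disk for $S_0$ disjoint from $\mathcal D$. By maximality $\partial E$ is isotopic in $S_0$ to some $\partial D_i$, and these disjoint essential curves cobound an annulus in $S_0$. No other $\partial D_j$ lies in this annulus, for it would be parallel to the core and so isotopic to $\partial D_i$. Hence the part of the annulus outside $\eta(D_i)$ lies in $\partial Q$ and joins $\partial E$ to the boundary of a scar. Together with the scar it forms a disk in $\partial Q-\gamma$ bounded by $\partial E$, a contradiction.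

\smallskip
Let $Q^-\subset\operatorname{int}Q$ be $Q$ minus an open collar of $\partial Q$, and let $Q^+=Q\cup(\partial Q\times[0,1])$ be $Q$ with an outer collar added. Put
\[
W=M-\operatorname{int}Q^-,\qquad V=H'-\operatorname{int}Q^-,\qquad Z=\partial Q^+=\partial Q\times\{1\}.
\]
The manifold $V$ is built from the collar $Q-\operatorname{int}Q^-$, the other handlebodies and the 1-handles $\eta(D_i)$. Each other handlebody is a ball with 1-handles. Since $H'$ is connected, the balls can be absorbed into the collar one at a time along 1-handles, and what remains is the collar with 1-handles attached. So $V$ is a compression body with $\partial_+V=S$ and $\partial_-V=\partial Q^-$, and $W=H\cup_SV$ is a Heegaard splitting of genus $n$. Also $W$ is $M-\operatorname{int}Q^+$ with a collar added, so $(W,\partial W)\cong(M-\operatorname{int}Q^+,Z)$.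

\smallskip
\emph{Step 2: $Z$ is incompressible in $M-\operatorname{int}Q^+$.}
This is where strong irreducibility is used a second time. It suffices to show that $\partial W$ is incompressible in $W$. If not, Theorem~\ref{thm:CG}(i) gives a compressing disk $E$ for $\partial W$ that meets $S$ in one circle. Then $E\cap H$ is a disk $E_H$, and $E\cap V$ is an annulus $\mathfrak a$ from $\partial E_H\subset S$ to $\partial E\subset\partial_-V$. The curve $\partial E$ is essential in $\partial_-V$, which is $\pi_1$-injective in $V$, so the core of $\mathfrak a$ is not null-homotopic in $V$. In particular $\partial E_H$ is essential in $S$. The disks of $\mathcal D$ lie in $V$, and by (C) they are compressing disks for $S$. Lemma~\ref{lem:annulus} gives a compressing disk $D\subset V\subset H'$ for $S$ disjoint from $\mathfrak a$. Then $E_H\subset H$ and $D\subset H'$ have disjoint essential boundaries in $S$, so $H\cup_SH'$ is weakly reducible, a contradiction.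

\smallskip
\emph{Step 3: $Z$ is incompressible in $Q^+-\operatorname{int}U$.}
Here we shrink $U$ once more, so that it lies in the interior of $Q^+$ and meets the annulus $\gamma\times[0,1]\subset\partial Q\times[0,1]$ in a collar of $\gamma$. The rest of this annulus is a properly embedded annulus $\mathfrak b\subset Q^+-\operatorname{int}U$ from $\partial U$ to the curve $\gamma\times\{1\}\subset Z$. Its core is homotopic to $\gamma$ in $M$, so it is not null-homotopic. If $Z$ is compressible in $Q^+-\operatorname{int}U$, Lemma~\ref{lem:annulus} gives a disk $D\subset Q^+$ with $\partial D$ essential in $Z$ and disjoint from $\gamma\times\{1\}$. Shrinking along the collar gives a homeomorphism $Q^+\to Q$ that sends $(x,1)$ to $x$ for $x\in\partial Q$. It carries $D$ to a disk in $Q$ whose boundary misses $\gamma$ and is essential in $\partial Q$. This contradicts Step 1.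

\smallskip
\emph{Step 4: conclusion.}
The surface $Z$ divides $N$ into $Q^+-\operatorname{int}U$ and $M-\operatorname{int}Q^+$, and a compressing disk for $Z$ in $N$ would lie in one of the two. By Steps 2 and 3, $Z$ is a closed incompressible surface of positive genus in $N$. By Theorem~\ref{thm:HT}(a) it is a torus parallel to $\partial N$, so the piece $Q^+-\operatorname{int}U$, which contains $\partial N$, is a collar of $\partial N$. Therefore $N\cong M-\operatorname{int}Q^+\cong W$, and $W=H\cup_SV$ is a Heegaard splitting of genus $n\ge3$ of the exterior of $K$. By Theorem~\ref{thm:K} some essential curve in $S$ bounds disks in $H$ and in $V\subset H'$. So $H\cup_SH'$ is reducible, the final contradiction.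
\end{proof}

\begin{remark}\label{rem:case1}
A surface of slope $0$ as in Case 1 does occur in genus two. In the splitting of Lemma~\ref{lem:genus2}, the solid torus $U$ is a product of an annulus with an interval, so the annulus $\partial U\cap X'$ of the Heegaard surface can be pushed across $U$ until it contains $\gamma$. Then $S_0=\partial J\cap N$ consists of two parallel copies of $\Sigma$. No condition on $k$ can exclude this configuration, and a lower bound on the genus is needed.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n_0=\max\{4,s_{\max}+1\}$, which is $4$ for $K=5_2$ by Lemma~\ref{lem:52}. Let $n\ge n_0$ be even and put $e=n-1$. Choose $k(n)$ so that for $|k|\ge k(n)$ the following hold: $M_k$ is hyperbolic and $\gamma$ is isotopic to a simple closed geodesic of length less than $\varepsilon(n)$ (Theorem~\ref{thm:Th}); condition \eqref{eq:far} holds; and $\phi_k:A_e\to\pi_1(M_k)$ is primitive-stable (Proposition~\ref{prop:exist}). The Heegaard genus of $M_k$ is $2$ by Lemma~\ref{lem:genus2}. The presentation $\phi_k$ has rank $e+1=n$, which proves (1), and Proposition~\ref{prop:reducible} gives (2). A geometric presentation of rank $n$ is, up to conjugation and a choice of basis, the map $\pi_1(H)\to\pi_1(M_k)$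 for a splitting of genus $n$. That splitting is reducible by (2), so the presentation is not primitive-stable by Lemma~\ref{lem:reducible}. This proves (3). \qed

\begin{thebibliography}{9}

\bibitem{B} Breslin, \emph{Short geodesics in hyperbolic 3-manifolds}, Algebr. Geom. Topol. 11 (2011).

\bibitem{CG} Casson and Gordon, \emph{Reducing Heegaard splittings} (1987).

\bibitem{F} Fenley, \emph{Quasi-Fuchsian Seifert surfaces}, Math. Z. 228 (1998).

\bibitem{HT} Hatcher and Thurston, Invent. Math. 79 (1985).

\bibitem{K} Kobayashi, Geom. Topol. 5 (2001).

\bibitem{MM} Yair Minsky and Yoav Moriah, \emph{Discrete primitive-stable representations with large rank surplus}, arXiv:1009.6212 (2010).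

\end{thebibliography}
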